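# Four normal subgroups, one central element: torsion in generalized dimension quotients

## 1. A class-three group cut by four linear substitutions

Throughout, $[g,h]=ghg^{-1}h^{-1}$. For units $g,h$ of any ring, $gh-hg=(g-1)(h-1)-(h-1)(g-1)$, so
$$[g,h]-1=\big((g-1)(h-1)-(h-1)(g-1)\big)g^{-1}h^{-1}.\tag{1}$$

Let $\Lambda$ be the exterior ring over $\mathbb Z$ on $w_1,w_2,w_3$, and let $\Phi=\mathbb Z\langle x,y\rangle$ be the free associative ring, graded by degree. Put
$$B=\bigoplus_{d\ge 0}B_d,\qquad B_d=\Lambda^d\otimes\Phi^d,\qquad (\lambda\otimes f)(\lambda'\otimes f')=\lambda\lambda'\otimes ff'.$$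
This is a graded subring of $\Lambda\otimes\Phi$ with $B_0=\mathbb Z$ and $B_d=0$ for $d\ge4$. We write $w_ix$ for $w_i\otimes x$, and $\omega=w_1w_2w_3$. Since $B_{\ge1}$ is nilpotent, $1+B_{\ge1}$ is a group. Inside it put
$$u_i=1+w_ix,\qquad v_i=1+w_iy\quad(i=1,2,3),\qquad H=\langle u_1,u_2,u_3,v_1,v_2,v_3\rangle .$$
Because $w_i^2=0$, we have for $a\in\mathbb Z$
$$u_i^a=1+aw_ix,\quad v_i^a=1+aw_iy,\quad u_iv_i=v_iu_i=1+w_i(x+y),\quad u_iv_i^{-1}=1+w_i(x-y).$$
If $g\in1+B_{\ge i}$ and $h\in1+B_{\ge j}$ with $i,j\ge1$, then (1) gives $[g,h]\in1+B_{\ge i+j}$. Hence $H$ is nilpotent of class at most $3$, every element of $H\cap(1+B_3)$ is central in $H$, and any two elements of $1+B_{\ge2}$ commute.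

Now let $\pi_1,\pi_2,\pi_3,\pi_4:\Phi\to\mathbb Z[s]$ be the ring homomorphisms sending $(x,y)$ to
$$(0,s),\qquad(s,0),\qquad(s,-s),\qquad(s,s)$$
respectively, and let $R_i$ be the kernel of the induced homomorphism $H\to(\Lambda\otimes\mathbb Z[s])^\times$. These are four normal subgroups of $H$, and for $i=1,2,3$
$$u_i\in R_1,\qquad v_i\in R_2,\qquad u_iv_i\in R_3,\qquad k_i:=u_iv_i^{-1}\in R_4 .\tag{2}$$
For $\emptyset\ne I\subset\{1,2,3,4\}$ put $K_I=\bigcap_{i\in I}R_i$, and let $N=R_1\cap R_2\cap R_3\cap R_4$.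

**Commutators in $H$.** Suppose $\alpha^2=\beta^2=\alpha\beta\alpha=\beta\alpha\beta=0$ in a ring. With $\sigma=\alpha+\beta$ and $\pi=\alpha\beta$ we have $\sigma^2=\alpha\beta+\beta\alpha$ and $\sigma\pi=\pi\sigma=\pi^2=0$, so
$$[1+\alpha,1+\beta]=(1+\sigma+\pi)(1-\sigma+\pi)=1+2\pi-\sigma^2+\sigma\pi-\pi\sigma+\pi^2=1+\alpha\beta-\beta\alpha .$$
We apply this three times. In each case the four hypotheses hold because the products in question contain a repeated $w_k$. Put
$$c_{ij}=1+w_iw_j(xy+yx),\qquad d=1+\omega(x^2y-yx^2),\qquad d'=1+\omega(y^2x-xy^2).$$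
Then $c_{ij}^n=1+n(c_{ij}-1)$, and likewise for $d,d'$; also $c_{ji}=c_{ij}^{-1}$ and $c_{ii}=1$. For all $a,b\in\mathbb Z$ and all cyclic permutations $(i,j,l)$ of $(1,2,3)$ in the last two formulas,
$$[u_i^a,v_j^b]=c_{ij}^{ab}\ \ (\text{all }i,j),\qquad[u_l^a,c_{ij}^b]=d^{ab},\qquad[v_l^a,c_{ij}^b]=d'^{ab}.\tag{3}$$
The first holds because $w_ix\,w_jy-w_jy\,w_ix=w_iw_j(xy+yx)$. For the others, $w_lw_iw_j=w_iw_jw_l=\omega$, while $x(xy+yx)-(xy+yx)x=x^2y-yx^2$ and $y(xy+yx)-(xy+yx)y=y^2x-xy^2$. In particular $c_{ij},d,d'\in H$. The element to watch is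
$$\zeta=dd'=1+\omega\,(x^2y-yx^2+y^2x-xy^2)\in H .$$

**Proposition 1.** The element $\zeta$ has infinite order and lies in $N$. If $I\sqcup J=\{1,2,3,4\}$ with $I,J\ne\emptyset$, then $[K_I,K_J]=1$. The subgroup $N$ is central in $H$.

*Proof.* We have $\zeta^n=1+n(\zeta-1)$ and $\zeta-1\neq0$ in the free abelian group $B_3$, so $\zeta$ has infinite order. Every $\pi_i$ has commutative image, so it kills $x^2y-yx^2+y^2x-xy^2$. Hence $\zeta\in N$.

**Step 1: which degree-two parts occur.** Write $h\in H$ as $1+h_1+h_2+h_3$ with $h_d\in B_d$. Let $\Sigma\subset\Phi^2\otimes\mathbb Q$ be the span of $x^2,\ xy+yx,\ y^2$. If $h_1=\sum w_ka_k$ and $h_1'=\sum w_la_l'$ with $a_k,a_l'\in\Phi^1$, then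
$$h_1h_1'-h_1'h_1=\sum_{k,l}w_kw_l(a_ka_l'+a_l'a_k)\in\Lambda^2\otimes\Sigma .$$
Put $q(h)=h_2-\tfrac12h_1^2$. Since $(hh')_1=h_1+h_1'$ and $(hh')_2=h_2+h_1h_1'+h_2'$,
$$q(hh')=q(h)+q(h')+\tfrac12(h_1h_1'-h_1'h_1).$$
So $q$ induces a homomorphism $H\to(\Lambda^2\otimes\Phi^2_{\mathbb Q})/(\Lambda^2\otimes\Sigma)$. On each generator $h_2=0$ and $h_1^2=0$. The homomorphism is therefore trivial, that is, $q(h)\in\Lambda^2\otimes\Sigma$ for every $h\in H$.

**Step 2: two conditions kill degree one.** Let $h\in K_I$ with $|I|\ge2$ and $h_1=\sum w_k(p_kx+q_ky)$. Membership in $R_1,R_2,R_3,R_4$ gives, for each $k$, respectively $q_k=0$, $p_k=0$, $p_k=q_k$, $p_k=-q_k$. Any two of these force $p_k=q_k=0$. So $h_1=0$ and $K_I\subset1+B_{\ge2}$.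

**Step 3: three conditions kill degree two.** Let $|I|\ge3$. Then $h_1=0$, so $h_2=q(h)=\sum_{k<l}w_kw_l(\alpha_{kl}x^2+\beta_{kl}(xy+yx)+\gamma_{kl}y^2)$. The four conditions are, for each pair $k<l$,
$$\gamma=0,\qquad\alpha=0,\qquad\alpha-2\beta+\gamma=0,\qquad\alpha+2\beta+\gamma=0 .$$
Any three of them force $\alpha=\beta=\gamma=0$: a binary quadratic form that vanishes at three of the four distinct points $(0:1),(1:0),(1:-1),(1:1)$ is zero. So $K_I\subset1+B_3$, which is central.

**Step 4: conclusion.** If $\{|I|,|J|\}=\{1,3\}$, one of $K_I,K_J$ is central by Step 3. If $|I|=|J|=2$, both lie in $1+B_{\ge2}$, whose elements commute. Finally $N=K_{\{1,2,3,4\}}$ is central by Step 3. $\square$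

So commutators of complementary intersections are all trivial, while a central element $\zeta$ of infinite order sits in all four subgroups. The group $H$ is useful because the group ring sees $\zeta$, or at least some power of it, where these commutators do not. The next section makes this precise.

## 2. Dimension subgroups of symmetric products

Let $G$ be a group, $\mathbb Z[G]$ its integral group ring, and $\Delta(G)$ the augmentation ideal.

**Definition (the subgroup of an ideal).** For a two-sided ideal $\mathbf a$ of $\mathbb Z[G]$, put $D(G,\mathbf a)=G\cap(1+\mathbf a)$.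

It is a subgroup since $gh-1=(g-1)h+(h-1)$ and $g^{-1}-1=-g^{-1}(g-1)$. It is normal since $\mathbf a$ is two-sided. For example, $D(G,2\mathbb Z[G])=1$, because $g-1$ has coefficients $\pm1$ when $g\ne1$.

For a normal subgroup $R$ let $\mathbf r=(R-1)\mathbb Z[G]$, the two-sided ideal generated by all $r-1$ with $r\in R$. Bold lower-case letters always denote the ideals of the subgroups with the corresponding capital letters. We use these facts freely.

1. The ideal $\mathbf r$ is the kernel of $\mathbb Z[G]\to\mathbb Z[G/R]$, so $D(G,\mathbf r)=R$.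
2. If $X$ generates $G$, then $\Delta(G)$ is generated as a right ideal by $\{x-1:x\in X\}$, because $xy-1=(x-1)y+(y-1)$ and $x^{-1}-1=-(x-1)x^{-1}$. In the same way, a product $R'R''$ of normal subgroups has ideal $\mathbf r'+\mathbf r''$.
3. For normal $X,Y$ the product ideal $\mathbf{xy}$ contains $(x-1)g(y-1)g'=(x-1)(gyg^{-1}-1)gg'$, and it is additively spanned by the elements $(x-1)(y-1)g$. If $X$ and $Y$ commute elementwise, then $\mathbf{xy}=\mathbf{yx}$.

**Definition (symmetric products).** For normal subgroups $R_1,\dots,R_n$ of $G$, $n\ge2$, put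
$$\|R_1,\dots,R_n\|=\prod_{\substack{I\sqcup J=\{1,\dots,n\}\\ I,J\ne\emptyset}}\Big[\bigcap_{i\in I}R_i,\bigcap_{j\in J}R_j\Big],\qquad\|\mathbf r_1,\dots,\mathbf r_n\|=\sum_{\substack{I\sqcup J=\{1,\dots,n\}\\ I,J\ne\emptyset}}\Big(\bigcap_{i\in I}\mathbf r_i\Big)\Big(\bigcap_{j\in J}\mathbf r_j\Big),$$
over all ordered partitions $(I,J)$ into two nonempty disjoint subsets.

For example, $\|R,S,T\|=[R\cap S,T][S\cap T,R][R\cap T,S]$. If every $R_i$ equals $G$, the two objects are $[G,G]$ and $\Delta(G)^2$. As before, $K_I=\bigcap_{i\in I}R_i$. If $g\in K_I$ and $h\in K_J$, then (1) shows $[g,h]-1\in\|\mathbf r_1,\dots,\mathbf r_n\|$. Therefore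
$$\|R_1,\dots,R_n\|\subseteq D(G,\|\mathbf r_1,\dots,\mathbf r_n\|),$$
and both are normal in $G$. How far apart can they be? The following conjecture is from Sergei O. Ivanov, Roman Mikhailov and Jie Wu, "Homotopy theory and generalized dimension subgroups", arXiv:1506.08324 (2015).

**Conjecture.** For a prime $p$, any group $G$ and its normal subgroups $R_1,\dots,R_n$, $n\ge2$, the quotient $D(G,\|\mathbf r_1,\dots,\mathbf r_n\|)/\|R_1,\dots,R_n\|$ is $p$-torsion free provided $n<2p-1$.

We shall prove that it is false for every prime $p\ge3$, already with $n=4$, and that no smaller $n$ gives a counterexample.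

**Theorem A.** Let $n\ge4$. For every prime $p$ there are a finitely generated nilpotent group $G$ of class $\le3$ and normal subgroups $R_1,\dots,R_n$ with $\|R_1,\dots,R_n\|=1$ such that $D(G,\|\mathbf r_1,\dots,\mathbf r_n\|)$ contains an element of order $p$. There is also such an example containing an element of infinite order. Every abelian group embeds in $D(G,\|\mathbf r_1,\dots,\mathbf r_n\|)/\|R_1,\dots,R_n\|$ for a suitable nilpotent $G$ of class $\le3$ (not necessarily finitely generated) and suitable $R_i$.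

**Theorem B.** (1) If $n=2$, then $D(G,\|\mathbf r_1,\mathbf r_2\|)=[R_1,R_2]$ always. (2) If $n=3$, then $D(G,\|\mathbf r_1,\mathbf r_2,\mathbf r_3\|)/\|R_1,R_2,R_3\|$ always has exponent dividing $2$. (3) For $n=3$ this quotient can be nontrivial.

Consequently, for a pair $(n,p)$ the quotient is $p$-torsion free for all groups if and only if $n=2$, or $n=3$ and $p$ is odd. Indeed, for $n=2$ the quotient is trivial. For $n=3$ it has exponent dividing $2$ and can be nontrivial, so it can have $2$-torsion and nothing else. For $n\ge4$ Theorem A gives $p$-torsion for every $p$. So the conjecture holds for $p=2$, where only $n=2$ is allowed. For each $p\ge3$ it holds for $n=2,3$ and fails for every $n$ with $4\le n<2p-1$; note that $4<2p-1$ for all $p\ge3$.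

## 3. Intersections of two ideals, and the theorem for $n=2$

**Lemma 2 (reductions).** To prove a statement of Theorem B (1) or (2) for the quotient $D/\|R_1,\dots,R_n\|$, where $D=D(G,\|\mathbf r_1,\dots,\mathbf r_n\|)$, we may assume $\|R_1,\dots,R_n\|=1$ and $G=R_1\cdots R_n$. Moreover $D\subset\bigcap_iR_i$ always.

*Proof.* *(a) Killing the symmetric commutator.* Let $V=\|R_1,\dots,R_n\|$. Since $[K_I,K_J]\subset K_I\cap K_J$, we have $V\subset\bigcap R_i$, so $\mathbf v\subset\mathbf r_i$ for all $i$. Also $V\subset D$, so $\mathbf v\subset\|\mathbf r_1,\dots,\mathbf r_n\|$. Now $\mathbb Z[G/V]=\mathbb Z[G]/\mathbf v$, and the ideal of $R_i/V$ is $\mathbf r_i/\mathbf v$. As $V$ lies in all $R_i$ and $\mathbf v$ in all $\mathbf r_i$, intersections of the subgroups and of the ideals are compatible with passage to $G/V$. Thus the symmetric commutator of $G/V$ is trivial, and its symmetric ideal is $\|\mathbf r_1,\dots,\mathbf r_n\|/\mathbf v$. Hence $gV\in D(G/V)$ if and only if $g-1\in\|\mathbf r_1,\dots,\mathbf r_n\|$,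 so $D(G/V)=D/V$.

*(b) $D\subset\bigcap R_i$.* Each $k$ lies in $I$ or in $J$, so every summand of $\|\mathbf r_1,\dots,\mathbf r_n\|$ lies in $\mathbf r_k$. Also $G\cap(1+\mathbf r_k)=R_k$.

*(c) Shrinking $G$.* Let $G_0=R_1\cdots R_n$, and let $\mathbf r_i^0$ be the ideals in $\mathbb Z[G_0]$. Since $\mathbb Z[G]=\bigoplus\mathbb Z[G_0]g$ over coset representatives $g$, we have $\mathbf r_i=\mathbf r_i^0\mathbb Z[G]=\bigoplus\mathbf r_i^0g$, hence $\bigcap_I\mathbf r_i=(\bigcap_I\mathbf r_i^0)\mathbb Z[G]$. These ideals of $\mathbb Z[G_0]$ are stable under conjugation by $G$, so $\mathbb Z[G](\bigcap_J\mathbf r_j^0)=(\bigcap_J\mathbf r^0_j)\mathbb Z[G]$. It follows that $\|\mathbf r_1,\dots,\mathbf r_n\|=\|\mathbf r_1^0,\dots,\mathbf r_n^0\|\,\mathbb Z[G]$, which meets $\mathbb Z[G_0]$ in $\|\mathbf r_1^0,\dots,\mathbf r_n^0\|$. Since $D\subset G_0$ by (b), $D$ is the same for $G$ and for $G_0$, and so is the symmetric commutator. $\square$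

**Lemma 3.** For normal $R,S\le G$ with $A=R\cap S$: $\ \mathbf r\cap\mathbf s=\mathbf{rs}+\mathbf a=\mathbf{sr}+\mathbf a$.

*Proof.* Since $\mathbf a\subset\mathbf r\cap\mathbf s$, we may divide by $\mathbf a$, that is, pass to $G/A$. There $R\cap S=1$, and we must show $\mathbf r\cap\mathbf s=\mathbf{rs}=\mathbf{sr}$. Now $RS=R\times S$ and $\mathbb Z[RS]=\mathbb Z[R]\otimes\mathbb Z[S]$. The ideals of $R$ and $S$ in this ring are $\Delta(R)\otimes\mathbb Z[S]$ and $\mathbb Z[R]\otimes\Delta(S)$. Using $\mathbb Z[R]=\mathbb Z\oplus\Delta(R)$ and $\mathbb Z[S]=\mathbb Z\oplus\Delta(S)$, their intersection is $\Delta(R)\otimes\Delta(S)$, which is their product in either order. Extend from the normal subgroup $RS$ to $G$ as in part (c) of Lemma 2. $\square$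

**Proof of Theorem B (1).** By Lemma 2 assume $[R,S]=1$ and $G=RS$. Then $N=R\cap S$ is central: it commutes with $S$ because it lies in $R$, and with $R$ because it lies in $S$. Also $\|\mathbf r,\mathbf s\|=\mathbf{rs}+\mathbf{sr}=\mathbf{rs}$, and $D\subset N$.

The plan is to separate $N$ from $\mathbf{rs}$ by additive functions. Let $\lambda:N\to\mathbb Q/\mathbb Z$ be a character. Choosing coset representatives, we get functions $\alpha:R\to\mathbb Q/\mathbb Z$ and $\beta:S\to\mathbb Q/\mathbb Z$ with $\alpha(rn)=\alpha(r)+\lambda(n)$ and $\beta(ns)=\beta(s)+\lambda(n)$. Put $\phi(rs)=\alpha(r)+\beta(s)$. If $rs=r_1s_1$, then $r_1=rn$ and $s_1=n^{-1}s$ with $n\in N$, and the two contributions $\pm\lambda(n)$ cancel. So $\phi$ is well defined on $G$. Extend it additively to $\mathbb Z[G]$. The ideal $\mathbf{rs}$ is spanned by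
$$(r-1)(s-1)r's'=(rr')(ss')-(rr')s'-r'(ss')+r's',$$
on which $\phi$ takes the value $\alpha(rr')+\beta(ss')-\alpha(rr')-\beta(s')-\alpha(r')-\beta(ss')+\alpha(r')+\beta(s')=0$. And $\phi(n)-\phi(1)=\lambda(n)$. If $n\in D$, then $n-1\in\mathbf{rs}$, so $\lambda(n)=0$ for every character $\lambda$ of the abelian group $N$. Hence $n=1$. $\blacksquare$

## 4. A group over $\mathbb Z/4$ where the character argument stops at $n=3$

For three subgroups the first thing to try is the same argument. Assume $\|R,S,T\|=1$ and $G=RST$, and put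
$$A=R\cap S,\qquad B=S\cap T,\qquad C=R\cap T,\qquad N=R\cap S\cap T,\qquad J_0=\mathbf{at}+\mathbf{br}+\mathbf{cs} .$$
(From here on $B$ denotes this subgroup; the ring of Section 1 returns only through the group $H$.) Then $[A,T]=[B,R]=[C,S]=1$, and $N$ is central, since it commutes with $T$, $R$ and $S$. The ideal $\|\mathbf r,\mathbf s,\mathbf t\|$ contains $J_0$, because $\mathbf a\subset\mathbf r\cap\mathbf s$ and so on. It also contains $\mathbf{rst}\subset(\mathbf r\cap\mathbf s)\mathbf t$. Since $\Delta(G)=\mathbf r+\mathbf s+\mathbf t$ and $N\subset A\cap B\cap C$,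
$$(N-1)\Delta(G)\subset\mathbf{br}+\mathbf{cs}+\mathbf{at}=J_0 .\tag{4}$$

Given a character $\lambda$ of $N$, one can construct an additive $\phi:\mathbb Z[G]\to\mathbb Q/\mathbb Z$ that kills $J_0$ and satisfies $\phi(n)-\phi(1)=\lambda(n)$; this is Step 1 of Section 9. To finish as for $n=2$, $\phi$ would have to kill $\mathbf{rst}$ as well. The following example, which proves Theorem B (3), shows that this can be impossible. In it the letters $x,y$ have nothing to do with the variables of Section 1.

**Step 1: the group.** Let $L=\{(\alpha,\beta,\gamma)\in\mathbb Z^3:\alpha+\beta+\gamma\text{ even}\}$, with basis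
$$\bar x=(1,0,-1),\qquad\bar y=(-1,1,0),\qquad\bar a=(2,0,0).$$
These vectors lie in $L$ and their determinant is $2$, the index of $L$ in $\mathbb Z^3$, so they do form a basis. Let $\varepsilon:L\times L\to\mathbb Z/4$ be the bilinear map with $\varepsilon(\bar x,\bar y)=1$, $\varepsilon(\bar a,\bar x)=\varepsilon(\bar a,\bar y)=2$, and $0$ on the other ordered pairs of basis vectors. Let $G=\mathbb Z/4\times L$ with
$$(n,q)(n',q')=(n+n'+\varepsilon(q,q'),\,q+q').$$
Bilinearity gives associativity, $\mathbb Z/4$ is central, and commutators are given by $\kappa(q,q')=\varepsilon(q,q')-\varepsilon(q',q)$. So $\kappa(\bar x,\bar y)=1$ and $\kappa(\bar a,\bar x)=\kappa(\bar a,\bar y)=2$. Put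
$$\bar t=-\bar x-\bar y=(0,-1,1),\qquad\bar b=2\bar y+\bar a=(0,2,0),\qquad\bar c=\bar a-2\bar x=(0,0,2).$$
Let $R,S,T$ be the preimages in $G$ of
$$\{\beta=0\}=\langle\bar x,\bar a\rangle,\qquad\{\gamma=0\}=\langle\bar y,\bar a\rangle,\qquad\{\alpha=0\}=\langle\bar t,\bar b\rangle .$$
They contain the commutator subgroup, so they are normal. Here $N=\mathbb Z/4$, and $A,B,C$ are the preimages of $\langle\bar a\rangle,\langle\bar b\rangle,\langle\bar c\rangle$. Also $G=RST$.

**Step 2: the symmetric commutator is trivial.** Modulo $4$,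
$$\kappa(\bar a,\bar t)=-4,\quad\kappa(\bar a,\bar b)=4,\quad\kappa(\bar b,\bar x)=-2+2,\quad\kappa(\bar b,\bar a)=-4,\quad\kappa(\bar c,\bar y)=2-2,\quad\kappa(\bar c,\bar a)=4$$
are all $0$. So $[A,T]=[B,R]=[C,S]=1$.

**Step 3: relations among lifts.** Choose lifts $x,y,a,b,c\in G$ of the barred vectors, and put $t=(xy)^{-1}$ and $z=[x,y]$, a generator of $\mathbb Z/4$. The elements $a,b,c$ commute, because $B,C\subset T$ commute with $A$ and $C\subset R$ commutes with $B$. From $2\bar x=\bar a-\bar c$, $2\bar y=\bar b-\bar a$, $2\bar t=\bar c-\bar b$ we get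
$$x^2=ac^{-1}n_1,\qquad y^2=a^{-1}bn_2,\qquad t^2=b^{-1}cn_3\qquad(n_i\in N).$$
Since $yx=z^{-1}xy$, we have $(xy)^2=z^{-1}x^2y^2$, so $x^2y^2t^2=z$. Multiplying the three relations gives $n_1n_2n_3=z$.

**Step 4: a triple product computed modulo $J_0$.** We have $xyt=1$, $xy=t^{-1}$, $yt=x^{-1}$ and $xt=xy^{-1}x^{-1}=z^{-1}y^{-1}$. So
$$(x-1)(y-1)(t-1)=xyt-xy-xt-yt+x+y+t-1=x-x^{-1}+y-z^{-1}y^{-1}+t-t^{-1}.$$
By (4), for $n\in N$ and $g\in G$ we have $(n-1)g\equiv n-1$ modulo $J_0$, and $n\mapsto n-1$ is additive modulo $J_0$. So $-z^{-1}y^{-1}\equiv-y^{-1}+(z-1)$, and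
$$(x-1)(y-1)(t-1)\equiv(x^2-1)x^{-1}+(y^2-1)y^{-1}+(t^2-1)t^{-1}+(z-1).$$
The elements $(a-1)(c^{-1}-1)$ and $(a^{-1}-1)(b-1)$ lie in $\mathbf{at}$, and $(b^{-1}-1)(c-1)$ lies in $\mathbf{br}$. Hence $x^2-1\equiv(a-1)+(c^{-1}-1)+(n_1-1)$, and similarly for $y^2-1$ and $t^2-1$. Using $a^{-1}-1=-(a-1)a^{-1}$ and its analogues for $b,c$, the right side is congruent to
$$(a-1)(x^{-1}-a^{-1}y^{-1})+(b-1)(y^{-1}-b^{-1}t^{-1})+(c-1)(t^{-1}-c^{-1}x^{-1})+(n_1n_2n_3-1)+(z-1).$$
The elements $x^{-1}$ and $a^{-1}y^{-1}$ both have $\alpha$-coordinate $-1$. They lie in the same coset of $T$, so the first term is in $\mathbf{at}$. Likewise $y^{-1}$ and $b^{-1}t^{-1}$ both have $\beta$-coordinate $-1$, and the second term is in $\mathbf{br}$; $t^{-1}$ and $c^{-1}x^{-1}$ both have $\gamma$-coordinate $-1$, and the third term is in $\mathbf{cs}$. Therefore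
$$(x-1)(y-1)(t-1)\equiv2(z-1)\equiv z^2-1\pmod{J_0}.\tag{5}$$
Since $x\in R$, $y\in S$, $t\in T$, the left side lies in $\mathbf{rst}$. So $z^2-1\in\|\mathbf r,\mathbf s,\mathbf t\|$, and $1\ne z^2\in D(G,\|\mathbf r,\mathbf s,\mathbf t\|)$ while $\|R,S,T\|=1$. $\blacksquare$

So every additive function on $\mathbb Z[G]$ that vanishes on $\|\mathbf r,\mathbf s,\mathbf t\|$ takes equal values at $z^2$ and $1$. The separation of $N$ stops exactly at $\mathbf{rst}$. In Section 9 we measure how much $\mathbf{rst}$ can identify, and the answer is only elements of order $2$. For four subgroups a new kind of element enters, and there is no such bound.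

## 5. Minors in the intersection of three ideals

For $n\le3$ only pairwise intersections of ideals occur in $\|\mathbf r_1,\dots,\mathbf r_n\|$, and Lemma 3 computes them from products and subgroup intersections. For $n=4$ triple intersections occur, and these contain elements of another kind.

Here is the smallest instance. Let $E$ be free abelian on $u_1,u_2,u_3,v_1,v_2,v_3$, with subgroups generated by the $u_i$, by the $v_i$, and by the $u_iv_i$, respectively. They intersect pairwise trivially. Call their ideals $\mathbf r_1,\mathbf r_2,\mathbf r_3$ and consider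
$$(u_1-1)(v_2-1)-(v_1^{-1}-1)(u_2^{-1}-1).$$
Each term lies in $\mathbf r_1\cap\mathbf r_2$. Modulo the third subgroup $u_1=v_1^{-1}$ and $v_2=u_2^{-1}$, so the difference lies in $\mathbf r_3$. Its class in $\Delta(E)^2/\Delta(E)^3\cong\operatorname{Sym}^2(\mathbb Z^6)$ is $U_1V_2-V_1U_2\ne0$, where $U_i,V_i$ are the classes of $u_i-1$ and $v_i-1$. So it is not in $\Delta(E)^3$, although every product of the three ideals, in any order, is. The triple intersection contains a $2\times2$ minor of the matrix with rows $U$ and $V$, which neither products of three ideals nor subgroup intersections account for.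

In $H$ the fourth subgroup $R_4$ contains $k_l=u_lv_l^{-1}$, which to first order is $U_l-V_l$. Multiplying it by minors and summing cyclically produces $\sum(U_l-V_l)(U_iV_j-V_iU_j)$. In a commutative ring this is the expansion of a determinant with rows $U-V$, $U$, $V$, hence $0$. In the noncommutative ring $\mathbb Q[H]$ the sum, suitably symmetrized, leaves commutators, and these turn out to give $3\log\zeta$.

If one works with the group elements themselves, that is, with $k_l-1$ and with $E_{ij}=(u_i-1)(v_j-1)-(v_i^{-1}-1)(u_j^{-1}-1)$, the computation of the next section read modulo $\Delta^4$, where $\Delta$ is the augmentation ideal of $\mathbb Q[H]$, gives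
$$\sum_{(i,j,l)\ \text{cyclic}}\big((k_l-1)E_{ij}+E_{ij}(k_l-1)\big)\equiv3(\zeta-1)\pmod{\Delta^4}.$$
Indeed $k_l-1\equiv\log k_l$ modulo $\Delta^2$, and $E_{ij}\equiv U_iV_j-V_iU_j$ modulo $\Delta^3$ with $U_i=\log u_i$ and $V_i=\log v_i$. Moreover $\zeta-1\in\Delta^3$, by (1) and (3). The left side lies in $\|\mathbf r_1,\dots,\mathbf r_4\|$. But the error is in $\Delta^4$, and nothing so far puts it into $\mathbb Q\|\mathbf r_1,\dots,\mathbf r_4\|$. This is where the direct attempt stops. The way past it has two parts. First, replace group elements by logarithms, so that the identity becomes exact modulo $\Delta^k$ for every $k$. Second, prove that for a central element such as $\zeta$, membership modulo every $\Delta^k$ implies membership.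

## 6. An exact identity between logarithms

From here to the end of Section 8, $R_1,\dots,R_4\le H$ are the subgroups of Section 1, $\|\mathbf r\|=\|\mathbf r_1,\dots,\mathbf r_4\|$, $\Delta$ is the augmentation ideal of $\mathbb Q[H]$, and $A_k=\mathbb Q[H]/\Delta^k$. For an ideal $\mathbf x$ of $\mathbb Z[H]$, $\mathbb Q\mathbf x$ is its $\mathbb Q$-span.

In $A_k$ each $h-1$ with $h\in H$ is nilpotent. So $\log h=\sum_{n\ge1}(-1)^{n-1}(h-1)^n/n$ is defined, and $h^a=\exp(a\log h)=\sum_na^n(\log h)^n/n!$ is a polynomial in $a\in\mathbb Z$. For commuting $g,h$ we have $\log(gh)=\log g+\log h$. We use one fact about a polynomial in integer variables, of degree at most $e$ in each, with values in a $\mathbb Q$-vector space. Its coefficients are $\mathbb Q$-linear combinations of its values at the points with coordinates in $\{0,\dots,e\}$, by inverting Vandermonde matrices one variable at a time. In particular, the values at integer points determine the coefficients.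

**Proposition 4.** $\zeta-1\in\mathbb Q\|\mathbf r\|+\Delta^k$ for every $k\ge1$. Moreover
$$(\zeta-1)\Delta(H)\subset\|\mathbf r\|\ \text{ in }\mathbb Z[H],\qquad(\zeta-1)\Delta\subset\mathbb Q\|\mathbf r\| .\tag{6}$$

*Proof.* **Step 1: group commutators become ring commutators.** *If $[g^a,h^b]=c^{ab}$ for all $a,b\in\mathbb Z$, then $[\log g,\log h]=\log c$ in $A_k$,* where the bracket on the left is $XY-YX$. Put $X=\log g$ and $Y=\log h$, and compare the coefficients of $ab$ in
$$e^{aX}e^{bY}e^{-aX}e^{-bY}=e^{ab\log c}.$$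
On the left they come from one factor $X$ and one factor $Y$: the first and second exponentials give $XY$, the first and fourth $-XY$, the second and third $-YX$, the third and fourth $XY$. The total is $XY-YX$. On the right the coefficient is $\log c$.

Put $U_i=\log u_i$, $V_i=\log v_i$, $C_{ij}=\log c_{ij}$. By (3), with $(i,j,l)$ cyclic in the last two formulas,
$$[U_i,V_j]=C_{ij}=-C_{ji},\qquad[U_i,V_i]=0,\qquad[U_l,C_{ij}]=\log d,\qquad[V_l,C_{ij}]=\log d'.\tag{7}$$

**Step 2: the minors lie in a triple intersection.** *The element $e_{ij}:=U_iV_j-V_iU_j$ lies in the image of $\mathbb Q(\mathbf r_1\cap\mathbf r_2\cap\mathbf r_3)$ in $A_k$.* For $a,b\in\mathbb Z$ put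
$$E_{ij}(a,b)=(u_i^a-1)(v_j^b-1)-(v_i^{-a}-1)(u_j^{-b}-1).$$
By (2) each term lies in $\mathbf r_1$ and in $\mathbf r_2$. As $u_i,v_i$ commute and $u_iv_i\in R_3$, we have $u_i^a\equiv v_i^{-a}$ and $v_j^b\equiv u_j^{-b}$ modulo $R_3$. So the difference lies in $\mathbf r_3$. In $A_k$ the element $E_{ij}(a,b)$ is a polynomial in $a,b$ whose $ab$-coefficient is $U_iV_j-(-V_i)(-U_j)=e_{ij}$. This coefficient is a $\mathbb Q$-combination of finitely many values $E_{ij}(a,b)$.

**Step 3: the fourth factor.** Since $u_l,v_l$ commute, $L_l:=U_l-V_l=\log k_l$. As $k_l\in R_4$, it lies in the image of $\mathbb Q\mathbf r_4$.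

**Step 4: a symmetrized determinant.** By Steps 2 and 3, with the sum over $(i,j,l)=(1,2,3),(2,3,1),(3,1,2)$,
$$\mathcal S:=\sum_{\rm cyc}(L_le_{ij}+e_{ij}L_l)$$
lies in the image of $\mathbb Q\|\mathbf r\|$; the partitions used are $(\{4\},\{1,2,3\})$ and its reverse. Write $\mathcal S=P-P'$, where
$$P=\sum_{\rm cyc}(U_le_{ij}+e_{ij}U_l)=\sum_{\rm cyc}(U_lU_iV_j-U_lV_iU_j+U_iV_jU_l-V_iU_jU_l),$$
$$P'=\sum_{\rm cyc}(V_le_{ij}+e_{ij}V_l)=\sum_{\rm cyc}(V_lU_iV_j-V_lV_iU_j+U_iV_jV_l-V_iU_jV_l).$$
In $P$, the terms containing $V_1$ come from $(3,1,2)$, $(1,2,3)$, $(3,1,2)$, $(1,2,3)$ in the order of the four summands: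
$$U_2U_3V_1-U_3V_1U_2+U_3V_1U_2-V_1U_2U_3=[U_2U_3,V_1]=U_2C_{31}+C_{21}U_3=U_2C_{31}-C_{12}U_3 .$$
The terms containing $V_2$ and $V_3$ arise by cyclic shift of the indices. In the total, $U_2C_{31}$ meets $-C_{31}U_2$, and so on, so by (7)
$$P=\sum_{\rm cyc}[U_l,C_{ij}]=3\log d .$$
In $P'$, the terms containing $U_1$ are
$$V_3U_1V_2-V_2V_3U_1+U_1V_2V_3-V_3U_1V_2=[U_1,V_2V_3]=C_{12}V_3+V_2C_{13}=C_{12}V_3-V_2C_{31},$$
and summing cyclically,
$$P'=-\sum_{\rm cyc}[V_l,C_{ij}]=-3\log d' .$$
Since $d,d'$ commute, $\mathcal S=3\log d+3\log d'=3\log\zeta$. Hence $\log\zeta$ lies in the image of $\mathbb Q\|\mathbf r\|$ in $A_k$.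

**Step 5: from $\log\zeta$ to $\zeta-1$.** In $\mathbb Z[H]$ we have $\Delta(H)=\mathbf r_1+\mathbf r_2$, because $H$ is generated by the $u_i\in R_1$ and the $v_i\in R_2$. As $\zeta\in\bigcap R_i$,
$$(\zeta-1)\mathbf r_1\subset(\mathbf r_2\cap\mathbf r_3\cap\mathbf r_4)\mathbf r_1,\qquad(\zeta-1)\mathbf r_2\subset(\mathbf r_1\cap\mathbf r_3\cap\mathbf r_4)\mathbf r_2 .$$
Both right sides lie in $\|\mathbf r\|$, which proves (6). All terms of $\log\zeta$ other than $\zeta-1$ lie in $(\zeta-1)\Delta$, hence in the image of $\mathbb Q\|\mathbf r\|$. So the class of $\zeta-1$ in $A_k$ lies in that image. $\square$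

## 7. Central vectors in every power of the augmentation ideal vanish

We need to pass from membership modulo all $\Delta^k$ to membership. We use P. Hall's theorem: the group ring of a polycyclic group over a Noetherian commutative ring is Noetherian. Finitely generated nilpotent groups are polycyclic.

**Lemma 5.** Let $G$ be a finitely generated nilpotent group, $M$ a finitely generated right $\mathbb Q[G]$-module, and $x\in M$ with $x\Delta(G)=0$ and $x\in\bigcap_jM\Delta(G)^j$, where $\Delta(G)\subset\mathbb Q[G]$. Then $x=0$.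

*Proof.* In this proof all augmentation ideals are over $\mathbb Q$. By Hall's theorem $M$ is a Noetherian module. Suppose $x\ne0$.

**Step 1: make $x$ unavoidable.** Let $M'$ be a submodule maximal among those not containing $x$, and replace $M$ by $M/M'$. The image of $x$ is nonzero, both hypotheses persist, and now every nonzero submodule of $M$ contains $x$.

**Step 2: set up an induction along a central series.** Refining the lower central series, choose normal subgroups $1=C_0\le C_1\le\dots\le C_m=G$ of $G$ with $C_i/C_{i-1}$ cyclic and central in $G/C_{i-1}$. We show by induction on $i$ that $M\Delta(C_i)^{t_i}=0$ for some $t_i$. For $i=m$ this contradicts $0\ne x\in M\Delta(G)^{t_m}$. The case $i=0$ is clear because $\Delta(C_0)=0$. For the inductive step let $C=C_{i-1}$ and $t=t_{i-1}$, let $c$ generate $C_i$ modulo $C$, and put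
$$M_j=\{\mu\in M:\mu\Delta(C)^j=0\}.$$
Since $\mu g\delta=\mu(g\delta g^{-1})g$ and $C$ is normal, the $M_j$ are submodules. We have $M_0=0$ and $M_t=M$.

**Step 3: $c-1$ is nilpotent on $M_1$.** On $M_1$ the group $C$ acts trivially and $c$ is central modulo $C$. So $\theta:\mu\mapsto\mu(c-1)$ is an endomorphism of the module $M_1$. The chain $\ker\theta\subset\ker\theta^2\subset\cdots$ stabilizes, so $\ker\theta^s=\ker\theta^{2s}$ for some $s\ge1$. If $\theta^s(\mu)\in\ker\theta^s$, then $\mu\in\ker\theta^{2s}=\ker\theta^s$; so $\operatorname{im}\theta^s\cap\ker\theta^s=0$. If $\operatorname{im}\theta^s\ne0$, it contains $x$ by Step 1. But $x(c-1)=0$, so $x\in\ker\theta\subset\ker\theta^s$, and hence $x=0$, a contradiction. Therefore $\theta^s=0$.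

**Step 4: $c-1$ is nilpotent on $M_j/M_{j-1}$ for $j\ge1$.** Let $\Gamma_j=\Delta(C)^{j-1}/\Delta(C)^j$. Then $\Gamma_1=\mathbb Q$ and $\Gamma_2\cong C_{ab}\otimes\mathbb Q$, which is finite-dimensional because $C$, a subgroup of a finitely generated nilpotent group, is finitely generated. Multiplication makes $\Gamma_j$ a quotient of $\Gamma_2^{\otimes(j-1)}$, compatibly with conjugation by $c$. On $C_{ab}\otimes\mathbb Q$, conjugation by $c$ minus the identity is induced by $g\mapsto[c,g]$. Since $G$ is nilpotent, iterating this gives $0$, so conjugation by $c$ is unipotent on $\Gamma_2$, hence on $\Gamma_2^{\otimes(j-1)}$ and on $\Gamma_j$. (Products of commuting unipotent operators are unipotent: $\varphi\psi-1=\varphi(\psi-1)+(\varphi-1)$ is a sum of commuting nilpotent operators.)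

For $\mu\in M_j$ and $\delta\in\Delta(C)^{j-1}$ we have $\mu\delta\in M_1$, and $\mu\delta=0$ if $\delta\in\Delta(C)^j$. So
$$M_j/M_{j-1}\to\operatorname{Hom}_{\mathbb Q}(\Gamma_j,M_1),\qquad\mu\mapsto f_\mu=(\delta\mapsto\mu\delta)$$
is well defined, and it is injective by the definition of $M_{j-1}$. Moreover $f_{\mu c}(\delta)=\mu c\delta=f_\mu(c\delta c^{-1})c$. The operator $f\mapsto f(c\,\cdot\,c^{-1})c$ is the product of two commuting operators: composition with a unipotent operator on $\Gamma_j$, and the action of $c$ on $M_1$, which is unipotent by Step 3. So it is unipotent, and by injectivity $c-1$ is nilpotent on $M_j/M_{j-1}$.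

**Step 5: finish the induction.** If $\mu\in M_j$ and $\delta\in\Delta(C)$, then $\mu\delta\Delta(C)^{j-1}=0$, so $C$ acts trivially on $M_j/M_{j-1}$. Thus $\Delta(C_i)$ acts there through the augmentation ideal of $\mathbb Q[C_i/C]$, which is generated by the image of $c-1$ because $C_i/C$ is cyclic. By Step 4 some power of $\Delta(C_i)$ kills $M_j/M_{j-1}$. This holds for each $j\le t$, so some power of $\Delta(C_i)$ kills $M_t=M$. $\square$

## 8. Torsion of every order from four subgroups

**Proof of Theorem A.** **Step 1: a power of $\zeta$ lies in $D$.** Apply Lemma 5 to $G=H$, $M=\mathbb Q[H]/\mathbb Q\|\mathbf r\|$ and $x$ the class of $\zeta-1$. The condition $x\Delta=0$ is (6), and $x\in M\Delta^k$ for all $k$ is Proposition 4. So $\zeta-1\in\mathbb Q\|\mathbf r\|$, and clearing denominators, $m(\zeta-1)\in\|\mathbf r\|$ for some integer $m\ge1$. Next,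
$$\zeta^m-1-m(\zeta-1)=(\zeta-1)\sum_{k=0}^{m-1}(\zeta^k-1)\in(\zeta-1)\Delta(H)\subset\|\mathbf r\|$$
by (6). Therefore, using Proposition 1,
$$\zeta^m\in D(H,\|\mathbf r_1,\dots,\mathbf r_4\|),\qquad\|R_1,\dots,R_4\|=1,\qquad\zeta^m\text{ has infinite order}.\tag{8}$$
This is the example with an element of infinite order for $n=4$.

**Step 2: an element of order $p$, for $n=4$.** Let $Z=\langle\zeta^{mp}\rangle$. It is central and contained in all $R_i$. Put $G=H/Z$ and $\bar R_i=R_i/Z$. Then $\bigcap_{i\in I}\bar R_i=K_I/Z$, so $\|\bar R_1,\dots,\bar R_4\|=1$. The image of $\bigcap_I\mathbf r_i$ in $\mathbb Z[G]$ lies in $\bigcap_I\bar{\mathbf r}_i$, so the image of $\|\mathbf r\|$ lies in $\|\bar{\mathbf r}_1,\dots,\bar{\mathbf r}_4\|$. Hence the image of $\zeta^m$, which has order exactly $p$, lies in $D(G,\|\bar{\mathbf r}_1,\dots,\bar{\mathbf r}_4\|)$. The group $G$ is finitely generated and nilpotent of class $\le3$. For $p\ge3$ we have $4<2p-1$, so the conjecture is false for every prime $p\ge3$.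

**Step 3: $n>4$.** In any of these examples, with ambient group $G$, put $R_5=\dots=R_n=G$. A partition $(I,J)$ of $\{1,\dots,n\}$ may restrict to a partition of $\{1,2,3,4\}$ into two nonempty sets; then its commutator is one of the trivial commutators for $n=4$. Otherwise one of $I,J$ contains $\{1,2,3,4\}$, and the commutator is that of $R_1\cap\dots\cap R_4$ and $G$, which is trivial because $R_1\cap\dots\cap R_4$ is central. So the symmetric commutator is trivial. The symmetric ideal contains $\|\mathbf r_1,\dots,\mathbf r_4\|$: extend a partition $(I,J)$ of $\{1,2,3,4\}$ to $(I\cup\{5,\dots,n\},J)$ and use $\mathbf r_i\cap\Delta(G)=\mathbf r_i$. So $D$ can only grow.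

**Step 4: arbitrary abelian groups.** Let $\mathcal A=F/F'$ with $F$ free abelian on a set $X$. In $\bigoplus_XH$ take the subgroups $\bigoplus_XR_i$, $i=1,\dots,4$. Intersections and commutators are computed coordinatewise. So the symmetric commutator is trivial, and the intersection $\bigoplus_XN$ of all four subgroups is central. The inclusion of a coordinate $H$ carries $\|\mathbf r\|$ into the symmetric ideal. So $D$ contains $\zeta^m$ in each coordinate, and hence the central subgroup $\bigoplus_X\langle\zeta^m\rangle\cong F$, which lies in all $\bigoplus_XR_i$. Divide by $F'$ exactly as in Step 2: the symmetric commutator of the quotient is trivial, and its $D$ contains $F/F'=\mathcal A$. The quotient is nilpotent of class $\le3$. For $n>4$ add copies of the whole group as in Step 3. $\blacksquare$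

## 9. Three subgroups: $H_3$ of an abelian group bounds the quotient

It remains to prove Theorem B (2). By Lemma 2 assume $\|R,S,T\|=1$ and $G=RST$, and keep the notation $A,B,C,N,J_0$ of Section 4. Put $K=ABC$ and $J=\|\mathbf r,\mathbf s,\mathbf t\|$.

We collect what is immediate. Since $[A,T]=[B,R]=[C,S]=1$, $B,C\subset T$ and $C\subset R$, the groups $A,B,C$ commute elementwise with each other. $N$ is central, and $A\cap T=B\cap R=C\cap S=N$. Moreover $[R,S]\subset A$, $[S,T]\subset B$, $[R,T]\subset C$. Because the groups commute, $\mathbf{at}=\mathbf{ta}$, $\mathbf{br}=\mathbf{rb}$, $\mathbf{cs}=\mathbf{sc}$.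

*$J=J_0+\mathbf{rst}$.* By Lemma 3, $J$ is $J_0$ plus triple products of $\mathbf r,\mathbf s,\mathbf t$ in various orders, including $\mathbf{rst}$. We have $(r-1)(s-1)-(s-1)(r-1)=([r,s]-1)sr$ with $[r,s]\in A$, and similarly for the other pairs. So exchanging two adjacent factors in a product of $r-1,s-1,t-1$, in any order of the factors, changes it by an element of $J_0$. For instance, $([r,s]-1)sr(t-1)\in\mathbf{at}$ and $(t-1)([r,s]-1)sr\in\mathbf{ta}$. So all triple products agree modulo $J_0$.

By (4), $n\mapsto n-1+J_0$ is a homomorphism from $N$ to the additive group $\mathbb Z[G]/J_0$, since $nn'-1=(n-1)+(n'-1)+(n-1)(n'-1)$.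

**Step 1: $N$ embeds in $\mathbb Z[G]/J_0$.** We must separate $N$ from $J_0$ by functions. Let $\lambda$ be a character of $N$. For $X=A,B,C$ choose $f_X:X\to\mathbb Q/\mathbb Z$ with $f_X(1)=0$ and $f_X(nx)=\lambda(n)+f_X(x)$.

*A function on $K$.* Put $f(abc)=f_A(a)+f_B(b)+f_C(c)$. If $abc=a'b'c'$, then $a'^{-1}a=(b'b^{-1})(c'c^{-1})$. Since $a'^{-1}a$ and $c'c^{-1}$ lie in $R$, $b'b^{-1}\in B\cap R=N$. Since $a'^{-1}a$ and $b'b^{-1}$ lie in $S$, $c'c^{-1}\in C\cap S=N$. So $a'^{-1}a\in N$ too, and it is the product of the other two. The values of $\lambda$ cancel, and $f$ is well defined.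

*A function on $G$.* We have $KT=AT$, $KR=BR$, $KS=CS$, so each coset $v$ of $K$ has well-defined images in $G/AT$, $G/BR$, $G/CS$. Fix set-theoretic sections of $G/T\to G/AT$, $G/R\to G/BR$, $G/S\to G/CS$. Each $v$ contains an element $g(v)$ whose images in $G/T,G/R,G/S$ are values of these sections. To see this, start with any $g\in v$. Multiplying by a suitable $a\in A$ moves its image in $G/T$ to the chosen value, and does not change the images in $G/R$ and $G/S$ because $A\subset R\cap S$. Then correct the images in $G/R$ and $G/S$ by elements of $B\subset S\cap T$ and $C\subset R\cap T$ in the same way. Put $\phi(kg(v))=f(k)$ for $k\in K$, and extend additively to $\mathbb Z[G]$.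

*$\phi$ kills $\mathbf{at}$.* Let $a'\in A$, $t'\in T$ and $g=abc\,g(v)$. Then $t'g=a\cdot t'bc\,g(v)$, and $t'bc\,g(v)=a''b''c''g(v')$ for some $v'$. Modulo $T$ this reads $g(v)\equiv a''g(v')$. Since $v,v'$ have the same image in $G/AT$, the choice of $g(\cdot)$ gives $g(v)\equiv g(v')$ modulo $T$. So $a''\in A\cap T=N$, and it can be absorbed into $b''$. Hence $t'g=a\,b''c''g(v')$ and $a't'g=(a'a)b''c''g(v')$, so
$$\phi(a't'g)-\phi(t'g)=f_A(a'a)-f_A(a)=\phi(a'g)-\phi(g).$$
So $\phi$ kills $(a'-1)(t'-1)g$. The argument for $\mathbf{br}$ is the same with $r'abc\,g(v)=b\cdot r'ac\,g(v)$, $r'ac\in R$ and $B\cap R=N$. For $\mathbf{cs}$ use $s'abc\,g(v)=c\cdot s'ab\,g(v)$, $s'ab\in S$ and $C\cap S=N$.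

*Conclusion.* If $1=k_0g(K)$, then $n=(nk_0)g(K)$, so $\phi(n)-\phi(1)=\lambda(n)$. If $n-1\in J_0$, then $\lambda(n)=0$ for all $\lambda$, and $n=1$. From now on regard $N\subset\mathbb Z[G]/J_0$ through $n\mapsto n-1$.

**Step 2: elements of $\mathbf a+\mathbf b+\mathbf c$ that lie in all three ideals reduce to $N$.** *If $y\in(\mathbf a+\mathbf b+\mathbf c)\cap\mathbf r\cap\mathbf s\cap\mathbf t$, then the class of $y$ modulo $J_0$ lies in $N$.* Write $y=\alpha+\beta+\gamma$ with $\alpha\in\mathbf a$, $\beta\in\mathbf b$, $\gamma\in\mathbf c$. As $\mathbf b,\mathbf c\subset\mathbf t$, we get $\alpha\in\mathbf a\cap\mathbf t=\mathbf{at}+\mathbf n$ by Lemma 3 and $A\cap T=N$. As $\mathbf a,\mathbf c\subset\mathbf r$, we get $\beta\in\mathbf b\cap\mathbf r=\mathbf{br}+\mathbf n$. As $\mathbf a,\mathbf b\subset\mathbf s$, we get $\gamma\in\mathbf c\cap\mathbf s=\mathbf{cs}+\mathbf n$. Finally $(n-1)g\equiv n-1$ modulo $J_0$ by (4), so $\mathbf n$ reduces to $\{n-1:n\in N\}$.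

**Step 3: a map $\tau$ describing $\mathbf{rst}$ modulo $J_0$, and a map $h$ whose image contains $D$.** If $abc\in R$, then $b\in B\cap R=N$, so $R\cap K=AC$. Likewise $S\cap K=AB$ and $T\cap K=BC$. So
$$\hat R=R/AC,\qquad\hat S=S/AB,\qquad\hat T=T/BC$$
are subgroups of $\bar G=G/K$. They generate $\bar G$, and they commute elementwise because $[R,S],[S,T],[R,T]\subset K$. They intersect pairwise trivially. If $s\in S\cap TK=S\cap TA$ and $s=ta$, then $t=sa^{-1}\in S\cap T=B$, so $s\in AB$. If $s\in S\cap RB$ and $s=rb$, then $r=sb^{-1}\in A$, so $s\in AB$. If $t\in T\cap RB$ and $t=rb$, then $r=tb^{-1}\in C$, so $t\in BC$.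

Let $P=\hat R\times\hat S\times\hat T$, and let $W$ be the kernel of the surjective product homomorphism $P\to\bar G$. If $(1,\sigma,\theta)\in W$, then $\sigma=\theta^{-1}\in\hat S\cap\hat T=1$; so, arguing the same way for each factor, $W$ projects injectively to each of $\hat R,\hat S,\hat T$. If $(\rho,\sigma,\theta)\in W$, then $\rho=(\sigma\theta)^{-1}$ commutes with $\hat R$, and likewise for the other components. So the projections of $W$ are central, and $W$ is central in $P$ and abelian. In the example of Section 4, $\hat R,\hat S,\hat T$ are cyclic of order $2$, generated by the images $\hat x,\hat y,\hat t$ of $x,y,t$, and $W=\{1,(\hat x,\hat y,\hat t)\}$: the vector $i\bar x+j\bar y+k\bar t=(i-j,\,j-k,\,k-i)$ lies in $\langle\bar a,\bar b,\bar c\rangle=2\mathbb Z^3$ exactly when $i,j,k$ have the same parity.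

Let $I=\Delta(\hat R)\otimes\Delta(\hat S)\otimes\Delta(\hat T)$, an ideal of $\mathbb Z[P]$, and let $\mathbf w=\Delta(W)\mathbb Z[P]$, the kernel of $\mathbb Z[P]\to\mathbb Z[\bar G]$. The elements $(\hat r-1)\otimes(\hat s-1)\otimes(\hat t-1)$ with $\hat r,\hat s,\hat t\ne1$ form a basis of $I$. Define an additive map
$$\tau:I\to\mathbb Z[G]/J_0,\qquad(\hat r-1)\otimes(\hat s-1)\otimes(\hat t-1)\mapsto(r-1)(s-1)(t-1)+J_0,$$
where $r\in R$, $s\in S$, $t\in T$ are lifts. Four properties have to be checked.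

*Independence of lifts.* Replacing $r$ by $ar$ or $cr$ adds $(a-1)r(s-1)(t-1)\in\mathbf{at}$, respectively $(c-1)r(s-1)(t-1)\in\mathbf{cs}$. Replacing $s$ by $sa$ or $sb$ adds $(r-1)s(a-1)(t-1)$, which lies in $J_0$ because $(a-1)(t-1)\in\mathbf{at}$, respectively $(r-1)s(b-1)(t-1)\in\mathbf{rb}$. Replacing $t$ by $tb$ or $tc$ adds $(r-1)(s-1)t(b-1)\in\mathbf{rb}$, respectively $(r-1)(s-1)t(c-1)$, which lies in $J_0$ because $(s-1)t(c-1)\in\mathbf{sc}$. So the formula also holds when some of $\hat r,\hat s,\hat t$ is $1$: choose the lift $1$ to see that both sides vanish.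

*Equivariance:* $\tau(\xi\cdot(\hat r',\hat s',\hat t'))=\tau(\xi)r's't'$. Let $\xi=(\hat r-1)\otimes(\hat s-1)\otimes(\hat t-1)$. Writing $\hat r\hat r'-\hat r'=(\hat r\hat r'-1)-(\hat r'-1)$ and similarly for the other factors, multilinearity and independence of lifts show that the left side is the class of
$$(r-1)r'(s-1)s'(t-1)t'=(r-1)(s''-1)(t''-1)r's't',$$
where $s''=r'sr'^{-1}\in sA$ and $t''=(r's')t(r's')^{-1}\in tBC$. By independence of lifts the right side has class $\tau(\xi)r's't'$.

*$\tau(I\mathbf w)=0$.* Right multiplication by $K$ is trivial on $\tau(I)$, because $(t-1)(a-1)\in\mathbf{ta}$, $(r-1)(s-1)(t-1)(b-1)\in\mathbf{rb}$, and $(s-1)(t-1)(c-1)\in\mathbf{sc}$. If $(\hat r',\hat s',\hat t')\in W$, then $r's't'\in K$. As $W$ is central in $P$, $I\mathbf w=I\Delta(W)$, so equivariance gives $\tau(I\mathbf w)=0$.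

*$\tau(I\cap\mathbf w)\subset N$.* Since $J_0\subset\mathbf a+\mathbf b+\mathbf c=\ker(\mathbb Z[G]\to\mathbb Z[\bar G])$, the composite $I\to\mathbb Z[G]/J_0\to\mathbb Z[\bar G]$ is defined. It is the restriction of $\mathbb Z[P]\to\mathbb Z[\bar G]$. If $\xi\in I\cap\mathbf w$, then $\tau(\xi)$ is represented by an element of $\mathbf{rst}\subset\mathbf r\cap\mathbf s\cap\mathbf t$ that lies in $\mathbf a+\mathbf b+\mathbf c$. By Step 2, $\tau(\xi)\in N$.

So $\tau$ induces a homomorphism
$$h:(I\cap\mathbf w)/I\mathbf w\to N .$$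

*$D\subset\operatorname{im}h$.* Let $g\in D$; by Lemma 2, $g\in N$. As $G=RST$, $\mathbf{rst}$ is spanned by the elements $(r-1)(s-1)(t-1)r's't'$. So by equivariance and $J=J_0+\mathbf{rst}$ we have $g-1\equiv\tau(\xi)$ modulo $J_0$ for some $\xi\in I$. Since $g\in K$, $g-1$ maps to $0$ in $\mathbb Z[\bar G]$, so $\xi\in\mathbf w$ and $g=h(\xi)$.

**Step 4: $(I\cap\mathbf w)/I\mathbf w$ is $H_3(W;\mathbb Z)$.** We identify the source of $h$ and then shrink $P$ to $W^3$. The augmentations $\mathbb Z[\hat R]\to\mathbb Z$, $\mathbb Z[\hat S]\to\mathbb Z$, $\mathbb Z[\hat T]\to\mathbb Z$ are two-term complexes of free abelian groups whose only homology is $\Delta(\hat R),\Delta(\hat S),\Delta(\hat T)$. By the Künneth theorem their tensor product has only the homology $I$ at $\mathbb Z[P]$. So the following sequence is exact: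
$$0\to I\to\mathbb Z[P]\to M_1\to M_2\to\mathbb Z\to0,\tag{9}$$
$$M_1=\mathbb Z[\hat S\times\hat T]\oplus\mathbb Z[\hat R\times\hat T]\oplus\mathbb Z[\hat R\times\hat S],\qquad M_2=\mathbb Z[\hat R]\oplus\mathbb Z[\hat S]\oplus\mathbb Z[\hat T].$$
The group $W$ acts compatibly. The modules $\mathbb Z[P],M_1,M_2$ are free over $\mathbb Z[W]$, because $W$ embeds in each of $\hat R,\hat S,\hat T$ and so acts freely on the bases. Thus $\mathbb Z[P]\to M_1\to M_2$ is the beginning of a free resolution of $\mathbb Z$ over $\mathbb Z[W]$, with $\mathbb Z[P]$ in degree $2$. Continuing it by free modules $F_4\to F_3\to I\to0$, we have $I_W=\operatorname{coker}((F_4)_W\to(F_3)_W)$ for coinvariants, so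
$$H_3(W;\mathbb Z)=\ker\big(I_W\to\mathbb Z[P]_W\big)=\ker\big(I/I\mathbf w\to\mathbb Z[P]/\mathbf w\big)=(I\cap\mathbf w)/I\mathbf w,$$
where $I_W=I/I\Delta(W)=I/I\mathbf w$ because $W$ is central in $P$.

Let $W_R,W_S,W_T$ be the projections of $W$, and let $P_0=W_R\times W_S\times W_T\subset P$, which contains $W$. The same argument applies to $P_0$, with $I_0=\Delta(W_R)\otimes\Delta(W_S)\otimes\Delta(W_T)$ and $\mathbf w_0=\Delta(W)\mathbb Z[P_0]$. The inclusion $P_0\subset P$ induces a $\mathbb Z[W]$-linear map from the sequence (9) for $P_0$ to the one for $P$ that is the identity on $\mathbb Z$. So it induces the identity of $H_3(W)$, and $(I_0\cap\mathbf w_0)/I_0\mathbf w_0\to(I\cap\mathbf w)/I\mathbf w$ is an isomorphism. In other words, every class is represented in $I_0$.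

The projections identify $P_0$ with $W^3$, and $W\subset P_0$ with the diagonal. So for any abelian group $W$ define
$$\mathcal H(W)=(I_0\cap\mathbf w_0)/I_0\mathbf w_0,\qquad I_0=\Delta(W)^{\otimes3}\subset\mathbb Z[W^3],$$
with $\mathbf w_0$ the ideal of the diagonal subgroup. A homomorphism $W\to W'$ induces a map of the sequences (9) for $W^3$ and $W'^3$ that is the identity on $\mathbb Z$. So $\mathcal H$ is a functor on abelian groups, naturally isomorphic to $H_3(-;\mathbb Z)$. For our $W$ we now have $h:\mathcal H(W)\to N$ with $D\subset\operatorname{im}h$. Explicitly, on $I_0$ the map $\tau$ sends $(w_1-1)\otimes(w_2-1)\otimes(w_3-1)$ to the class of $(r-1)(s-1)(t-1)$, where $r,s,t$ lift the $\hat R$-component of $w_1$, the $\hat S$-component of $w_2$ and the $\hat T$-component of $w_3$.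

**Step 5: additivity of $h$.** Let $\mu,p_1,p_2:W\times W\to W$ be the multiplication and the two projections. We show
$$h(\mu_*\eta)=h(p_{1*}\eta)\,h(p_{2*}\eta)\qquad(\eta\in\mathcal H(W\times W)).\tag{10}$$
The purpose is to compare $h$ with the quadratic behavior of $H_3$ of cyclic groups. Consider $G\times G$ with $R\times R,\ S\times S,\ T\times T$. Its symmetric commutator is trivial, it is generated by these subgroups, and the associated data are $A\times A$, $B\times B$, $C\times C$, $N\times N$ and $W\times W$. The two projections $G\times G\to G$ carry $J_0(G\times G)$ into $J_0$ and are compatible with $\tau$, so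
$$h_{G\times G}(\eta)=(h(p_{1*}\eta),h(p_{2*}\eta)).$$
Let $m:\mathbb Z[G\times G]\to\mathbb Z[G]$ be the additive map with $m((g,g'))=gg'$. It is not a ring homomorphism in general, but two things hold.

*$m(J_0(G\times G))\subset J_0$.* Put $a''=ga'g^{-1}\in A$ and $t''=gt'g^{-1}\in T$. Since $ta''=a''t$,
$$m\big(((a,a')-1)((t,t')-1)(g,g')\big)=(ata''t''-aa''-tt''+1)gg'=(aa''-1)(tt''-1)gg'\in\mathbf{at}.$$
The cases $\mathbf{br}$ and $\mathbf{cs}$ are identical, using that $R$ commutes with $B$ and $S$ with $C$. So $m$ induces a map $\mathbb Z[G\times G]/J_0(G\times G)\to\mathbb Z[G]/J_0$, again denoted $m$.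

*$m\circ\tau_{G\times G}=\tau\circ\mu_*$ on $I_0(W\times W)$.* Take a spanning element $((w_1,w_1')-1)\otimes((w_2,w_2')-1)\otimes((w_3,w_3')-1)$ and lifts $(r,r'),(s,s'),(t,t')$ of the relevant components. Write
$$sr's^{-1}=ar',\qquad tr't^{-1}=cr',\qquad ts't^{-1}=bs'\qquad(a\in A,\ b\in B,\ c\in C).$$
As $C$ commutes with $S$, $(st)r'(st)^{-1}=s(cr')s^{-1}=car'$. Put $a_1=rar^{-1}$, $c_1=rcr^{-1}$, $b_1=sbs^{-1}$, $\rho=rr'$, $\sigma=ss'$, $\theta=tt'$. Since $b_1\in B$ commutes with $\rho\in R$,
$$rst\,r's't'=r\,ca\,r'\,s\,b\,s'\,tt'=a_1b_1c_1\rho\sigma\theta,$$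
$$rs\,r's'=a_1\rho\sigma,\qquad rt\,r't'=c_1\rho\theta,\qquad st\,s't'=b_1\sigma\theta .$$
Expanding the product, we get
$$m\big(((r,r')-1)((s,s')-1)((t,t')-1)\big)=a_1b_1c_1\rho\sigma\theta-a_1\rho\sigma-c_1\rho\theta-b_1\sigma\theta+\rho+\sigma+\theta-1 .$$
The products $(a_1-1)(b_1-1)$ and $(a_1-1)(c_1-1)$ lie in $\mathbf{at}$, and $(b_1-1)(c_1-1)\in\mathbf{br}$. So $a_1b_1c_1-1\equiv(a_1-1)+(b_1-1)+(c_1-1)$ modulo $J_0$. Modulo $J_0$, the difference of the displayed element and $(\rho-1)(\sigma-1)(\theta-1)$ is therefore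
$$(a_1-1)\rho\sigma(\theta-1)+(c_1-1)\rho(\sigma-1)\theta+(b_1-1)(\rho-1)\sigma\theta\in\mathbf{at}+\mathbf{cs}+\mathbf{br}=J_0 .$$
Since $\rho,\sigma,\theta$ lift the components of $w_1w_1',w_2w_2',w_3w_3'$, the class of $(\rho-1)(\sigma-1)(\theta-1)$ is $\tau\mu_*$ of the given element.

*Conclusion.* Let $h_{G\times G}(\eta)=(n,n')$. Then $\tau_{G\times G}(\eta)=(n,n')-1$ modulo $J_0(G\times G)$. Applying $m$ gives $\tau(\mu_*\eta)=nn'-1$ modulo $J_0$, that is, $h(\mu_*\eta)=nn'$. This is (10).

Equivalently, let $f,g:X\to W$ be homomorphisms of abelian groups, let $fg$ be their pointwise product, and let $\eta\in\mathcal H(X)$. Applying (10) to $(f,g)_*\eta$ gives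
$$h((fg)_*\eta)=h(f_*\eta)\,h(g_*\eta).\tag{11}$$

**Step 6: $h^2=1$.** Let $\eta\in\mathcal H(W)$. A representative lies in $I_0$ and in $\mathbf w_0$, and the two expressions involve only finitely many elements of $W$. So $\eta=j_*\eta_0$ with $\eta_0\in\mathcal H(W_0)$ for a finitely generated subgroup $j:W_0\subset W$. Write $W_0=C_1\oplus\dots\oplus C_k$ with cyclic $C_i$, and let $\operatorname{pr}_i:W_0\to C_i$ be the projections and $j_i:C_i\to W$ the inclusions. Then $j$ is the pointwise product of the $j_i\circ\operatorname{pr}_i$. By induction from (11),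
$$h(\eta)=\prod_ih(j_{i*}\eta_i),\qquad\eta_i=\operatorname{pr}_{i*}\eta_0\in\mathcal H(C_i)\cong H_3(C_i;\mathbb Z).$$
If $C_i\cong\mathbb Z$, then $H_3(C_i)=0$. Let $C_i\cong\mathbb Z/\ell$. Multiplication by $2$ on $\mathbb Z/\ell$ acts on $H_3(\mathbb Z/\ell;\mathbb Z)$ as multiplication by $4$. Indeed $\operatorname{Hom}(H_3(\mathbb Z/\ell),\mathbb Q/\mathbb Z)\cong H^3(\mathbb Z/\ell;\mathbb Q/\mathbb Z)\cong H^4(\mathbb Z/\ell;\mathbb Z)$ is generated by $u^2$, where $u$ generates $H^2(\mathbb Z/\ell;\mathbb Z)\cong\operatorname{Hom}(\mathbb Z/\ell,\mathbb Q/\mathbb Z)$. Multiplication by $2$ sends $u$ to $2u$, hence $u^2$ to $4u^2$, and $H_3(\mathbb Z/\ell)$ is finite, so the dual statement holds on it. Now (11) with $f=g=j_i$, whose pointwise product is $j_i$ composed with multiplication by $2$, gives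
$$h(j_{i*}\eta_i)^4=h(j_{i*}(4\eta_i))=h(j_{i*}2_*\eta_i)=h(j_{i*}\eta_i)^2 .$$
So $h(j_{i*}\eta_i)^2=1$ for every $i$, and $h(\eta)^2=1$. Hence $\operatorname{im}h\subset N$ has exponent dividing $2$, and so does $D\subset\operatorname{im}h$. This proves Theorem B (2). $\blacksquare$
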